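\title{A pointwise dual ergodic transformation without Darling--Kac sets}

\begin{abstract}
We construct a conservative, ergodic, infinite measure preserving transformation that is pointwise dual ergodic and has no Darling--Kac set. For this transformation even two-sided bounds $c\,a_n\le\sum_{j\le n}L^j1_A\le C\,a_n$ on $A$ fail for every set $A$ of positive measure. The example is the Markov shift of a null recurrent chain, for instance simple random walk on $\mathbb Z$, that is stopped and restarted by a random environment evolving on infinitely many well separated time scales.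
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $(X,\mathcal B,\mu)$ be a $\sigma$-finite measure space with $\mu(X)=\infty$, and let $T:X\to X$ preserve $\mu$. A measurable set $W$ is \emph{wandering} if $W,T^{-1}W,T^{-2}W,\dots$ are pairwise disjoint; $T$ is \emph{conservative} if every wandering set is null, and \emph{ergodic} if every set $B$ with $T^{-1}B=B$ mod $\mu$ is null or has null complement. The \emph{transfer operator} $L:L^1(\mu)\to L^1(\mu)$ is defined by
\[
\int_X L^nv\cdot g\,d\mu=\int_X v\cdot g\circ T^n\,d\mu\qquad(v\in L^1(\mu),\ g\in L^\infty(\mu),\ n\ge1).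
\]
If $v\ge0$ is the density of a distribution of mass, then $L^nv$ is its density after $n$ steps, and
\[
S_nv=\sum_{j=0}^nL^jv
\]
is the density of the time that this mass spends at each place up to time $n$. The operator $L$ is positive, so it extends by monotone limits to all measurable $v\ge0$. The duality formula then holds for all measurable $v,g\ge0$, and $L1=1$ because $T$ preserves $\mu$.

For $T$ conservative and ergodic, Hurewicz's ratio ergodic theorem, a case of the Chacon--Ornstein theorem (see \cite[\S2.2]{Aaronson}), says that
\begin{equation}\label{eq:hurewicz}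
\frac{S_nv}{S_np}\to\frac{\int v\,d\mu}{\int p\,d\mu}\quad\mu\text{-a.e.}\qquad\text{for all }v,p\in L^1(\mu)\text{ with }p>0 .
\end{equation}
So at almost every point all the sums $S_nv$ grow at the same rate, but the rate may depend on the point. The transformation $T$ is \emph{pointwise dual ergodic} if it does not: there is a positive sequence $(a_n)$ with
\[
a_n^{-1}S_nv\to\int_Xv\,d\mu\quad\mu\text{-a.e.}\qquad\text{for all }v\in L^1(\mu).
\]
The sequence is unique up to asymptotic equivalence: if $(a_n)$ and $(a_n')$ both work, evaluate at a point where both limits hold for some $v$ with $\int v\,d\mu=1$. A set $Y$ with $0<\mu(Y)<\infty$ is a \emph{Darling--Kac set} for such a $T$ if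
\[
a_n^{-1}S_n1_Y\to\mu(Y)\quad\text{uniformly on }Y,
\]
where uniformity is understood up to a null set.

Does every conservative, ergodic, pointwise dual ergodic $T$ have a Darling--Kac set? The question is stated as open in \cite{KT}. There are two reasons to guess that the answer is yes. First, for the shift of a Markov chain on a countable set, the set $Y$ of paths that start at a fixed state has $S_n1_Y$ constant on $Y$, so uniformity costs nothing (Example~\ref{ex:atom}). Second, Egorov's theorem turns the almost everywhere convergence of $a_n^{-1}S_n1_B$ into uniform convergence on a large subset $A\subset B$. But the definition asks for the same set in both roles, as the initial mass and as the place where convergence is uniform, and passing from $1_B$ to $1_A$ destroys the uniformity just gained. Iterating Egorov's theorem rescues the upper half of the uniform convergence (Proposition~\ref{prop:upper}). We show that the two halves together cannot always be rescued, not even up to constants.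

Let $R$ be an irreducible, null recurrent Markov kernel on a countable set $S$, fix a state $o\in S$, and put
\[
U(k)=\sum_{l=0}^{k-1}R^l(o,o)\qquad(k\ge0),
\]
the expected number of visits to $o$ before time $k$ of the chain started at $o$. We assume that $U$ grows by a definite factor when time is multiplied by a constant:
\begin{equation}\label{eq:star}
\liminf_{n\to\infty}\frac{U(J_0n)}{U(n)}>1\qquad\text{for some integer }J_0\ge2 .
\end{equation}

\begin{theorem}\label{thm:main}
For every such $R$ there are $\theta\in(0,1)$ and a conservative, ergodic, measure preserving transformation $T$ of a $\sigma$-finite space $(X,\mathcal B,\mu)$ with $\mu(X)=\infty$ such that: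
\begin{enumerate}
\item[(i)] $T$ is pointwise dual ergodic with $a_n=\theta^{-1}U(\lfloor\theta n\rfloor)$ for $n\ge1/\theta$ and $a_n=\theta^{-1}$ for $n<1/\theta$;
\item[(ii)] there are no measurable set $A$ with $\mu(A)>0$, constants $0<c\le C<\infty$ and integer $N$ such that
\[
c\,a_n\le S_n1_A\le C\,a_n\quad\mu\text{-a.e. on }A\qquad\text{for all }n\ge N .
\]
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
The transformation $T$ of Theorem~\ref{thm:main} has no Darling--Kac set. For $R$ the simple random walk on $\mathbb Z$ it is pointwise dual ergodic with $a_n\sim\sqrt{2n/(\pi\theta)}$. Thus not every pointwise dual ergodic transformation has a Darling--Kac set.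
\end{corollary}

\begin{proof}
A Darling--Kac set $A$ satisfies the bounds in (ii) with $c=\mu(A)/2$ and $C=2\mu(A)$, and by uniqueness of $(a_n)$ up to asymptotic equivalence it does not matter which normalizing sequence is used. For simple random walk and $o=0$, Stirling's formula gives $R^{2l}(0,0)=\binom{2l}{l}4^{-l}\sim(\pi l)^{-1/2}$, while $R^{2l+1}(0,0)=0$. Hence $U(n)\sim\sqrt{2n/\pi}$, condition \eqref{eq:star} holds with $J_0=2$, and $a_n\sim\theta^{-1}\sqrt{2\theta n/\pi}$.
\end{proof}

Section~\ref{sec:upper} treats upper bounds for general $T$. Section~\ref{sec:tools} expresses $S_n1_A$ for Markov shifts as an expected number of visits, and Section~\ref{sec:toy} shows on two small chains how such an expectation can violate two-sided bounds. The transformation is built in Section~\ref{sec:construction}; parts (i) and (ii) of the theorem are proved in Sections~\ref{sec:pde} and~\ref{sec:nodk}. Section~\ref{sec:complements} discusses hypothesis \eqref{eq:star} and lower bounds.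

\section{The upper bound alone}\label{sec:upper}

Upper bounds for $S_n1_A$ spread from $A$ to the whole space.

\begin{lemma}[Maximum principle]\label{lem:max}
Let $T$ preserve $\mu$ and let $\mu(A)>0$. Then $\|S_n1_A\|_{L^\infty(X)}=\|S_n1_A\|_{L^\infty(A)}$ for all $n\ge0$.
\end{lemma}

\begin{proof}
Let $M_n=\|S_n1_A\|_{L^\infty(A)}$, which is nondecreasing in $n$. For $n=0$ both sides equal $1$. For $n\ge1$ we have $S_n1_A=1_A+L(S_{n-1}1_A)$. By induction $S_{n-1}1_A\le M_{n-1}$ on $X$, so outside $A$ we get $S_n1_A=L(S_{n-1}1_A)\le M_{n-1}L1=M_{n-1}\le M_n$.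
\end{proof}

The proof uses only that $L$ is positive and linear with $L1=1$. For an operator with these properties that acts on functions rather than on equivalence classes, it gives the same identity with true suprema for every nonempty $A$. We use this form in Section~\ref{sec:nodk}.

\begin{proposition}\label{prop:upper}
Let $T$ be pointwise dual ergodic, $0<\mu(B)<\infty$ and $0<\varepsilon<\mu(B)$. There is $A\subset B$ with $\mu(B\setminus A)<\varepsilon$ and $\limsup_n\|S_n1_A\|_{L^\infty(X)}/a_n\le\mu(A)$.
\end{proposition}

\begin{proof}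
Put $A_0=B$. Given $A_k$, Egorov's theorem provides $A_{k+1}\subset A_k$ with $\mu(A_k\setminus A_{k+1})<\varepsilon2^{-k-2}$ such that $S_n1_{A_k}/a_n\to\mu(A_k)$ uniformly on $A_{k+1}$. Let $A=\bigcap_kA_k$; then $\mu(B\setminus A)<\varepsilon$, so $\mu(A)>0$. For each $k$ we have $S_n1_A\le S_n1_{A_k}$ and $A\subset A_{k+1}$, hence $\limsup_n\|S_n1_A\|_{L^\infty(A)}/a_n\le\mu(A_k)$. Let $k\to\infty$ and apply Lemma~\ref{lem:max}.
\end{proof}

The argument works because shrinking a set decreases $S_n1_A$. For lower bounds the monotonicity points the wrong way, and a counterexample has to exploit this: it should force a set with two-sided bounds to give up one piece after another until nothing is left.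

\section{Renewal sums and Markov shifts}\label{sec:tools}

\subsection*{Renewal sums}
We recall the standard facts on an irreducible, null recurrent kernel $R$. It has a unique invariant measure $w$ with $w(o)=1$; this measure satisfies $0<w(s)<\infty$ for all $s$ and $w(S)=\infty$. The chain visits $o$ almost surely from every starting state, $\sum_lR^l(o,o)=\infty$, and $R^l(o,o)\to0$. For $s\in S$ let $V_s(k)=\sum_{l<k}R^l(s,o)$, so that $V_o=U$.

\begin{lemma}\label{lem:U}
\begin{enumerate}
\item[(a)] $U$ is nondecreasing, $U(n)\to\infty$ and $U(n)/n\to0$.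
\item[(b)] $V_s\le U$, and $V_s(k)/U(k)\to1$ as $k\to\infty$, for every $s\in S$.
\item[(c)] $U(l+d)-U(l)\le U(d)$ for all $l,d\ge0$.
\item[(d)] For every $K$ there is an integer $J$ with $U(Jn)\ge K\,U(n)$ for all large $n$.
\item[(e)] For every $\delta>0$ there are $\varepsilon\in(0,\frac12]$ and $l_0$ such that $|U(k)/U(l)-1|\le\delta$ whenever $l\ge l_0$ and $|k-l|\le\varepsilon l$.
\item[(f)] Let $\theta\in(0,1)$ and let $(a_n)$ be as in Theorem~\ref{thm:main}(i). Then $a_n\to\infty$, $a_n/n\to0$, and for every $K$ there is an integer $J$ with $a_{Jn}\ge K\,a_n$ for all large $n$.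
\end{enumerate}
\end{lemma}

\begin{proof}
(a) restates the facts recalled above.

(b) Let $f_j$ be the probability that the chain started at $s$ first visits $o$ at time $j\ge0$; then $\sum_jf_j=1$ and $V_s(k)=\sum_{j<k}f_jU(k-j)\le U(k)$. Since $U(k)-j\le U(k-j)\le U(k)$, each ratio $U(k-j)/U(k)$ lies in $[0,1]$ and tends to $1$, and dominated convergence applies.

(c) $U(l+d)-U(l)=\sum_{t<d}R^{l+t}(o,o)=\sum_sR^l(o,s)V_s(d)\le U(d)$ by (b).

(d) By \eqref{eq:star} there are $\gamma>1$ and $n_0$ with $U(J_0n)\ge\gamma U(n)$ for $n\ge n_0$. Take $J=J_0^p$ with $\gamma^p\ge K$.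

(e) Take $J\ge2$ from (d) for $K=1/\delta$, and $\varepsilon=1/J$. For $l$ large and $d=|k-l|\le l/J$ we have $U(d)\le U(\lfloor l/J\rfloor)\le\delta\,U(J\lfloor l/J\rfloor)\le\delta\,U(l)$, and $|U(k)-U(l)|\le U(d)$ by (a) and (c).

(f) follows from (a), (d) and $\lfloor\theta Jn\rfloor\ge J\lfloor\theta n\rfloor$.
\end{proof}

Hypothesis \eqref{eq:star} enters the paper only through (d), (e) and the last part of (f).

\subsection*{Markov shifts and the backward chain}
Let $(Z,\lambda)$ be a $\sigma$-finite measure space and let $Q,Q^*$ be Markov kernels on $Z$ that are dual with respect to $\lambda$: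
\begin{equation}\label{eq:dual}
\lambda(dz)\,Q(z,dz')=\lambda(dz')\,Q^*(z',dz)\qquad\text{as measures on }Z\times Z .
\end{equation}
Taking marginals gives $\lambda Q=\lambda Q^*=\lambda$. Let $X=Z^{\mathbb N_0}$ with points $\omega=(z_0,z_1,\dots)$, let $T$ be the left shift, let $P^*_z$ be the law of the $Q^*$-chain started at $z$, and let $\mu=\int\lambda(dz)P^*_z$. Then $\mu(z_0\in D)=\lambda(D)$, so $\mu$ is $\sigma$-finite with $\mu(X)=\lambda(Z)$, and $\mu\circ T^{-1}=\int(\lambda Q^*)(dz)P^*_z=\mu$. By \eqref{eq:dual},
\[
\mu(dz_0,dz_1,dz_2,\dots)=\lambda(dz_1)\,Q(z_1,dz_0)\,Q^*(z_1,dz_2)\,Q^*(z_2,dz_3)\cdots,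
\]
and integrating out $z_0$ gives $\int f\cdot g\circ T\,d\mu=\int\mathbf Lf\cdot g\,d\mu$ for measurable $f,g\ge0$, where
\[
\mathbf Lf(z_0,z_1,\dots)=\int Q(z_0,dy)\,f(y,z_0,z_1,\dots).
\]
So $\mathbf L$ is a version of the transfer operator that is defined at every point, and $\mathbf L1=1$. It is the transition operator of a Markov chain on $X$ that picks a random preimage under $T$. Given $\omega=(z_0,z_1,\dots)$, let $z_0,z_{-1},z_{-2},\dots$ be a $Q$-chain started at $z_0$, under a probability $P_\omega$, and put $\omega_t=(z_{-t},\dots,z_{-1},z_0,z_1,\dots)$. We call $(\omega_t)_{t\ge0}$ the \emph{backward chain}. Then $\mathbf L^tf(\omega)=E_\omega f(\omega_t)$, and for measurable $A\subset X$ the function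
\begin{equation}\label{eq:visits}
u_n(\omega)=\sum_{t=0}^n\mathbf L^t1_A(\omega)=E_\omega\sum_{t=0}^n1_A(\omega_t)
\end{equation}
is a version of $S_n1_A$: it is the expected number of visits of the backward chain to $A$ up to time $n$.

\begin{example}[Atoms give Darling--Kac sets]\label{ex:atom}
Suppose $\lambda(\{z\})>0$ and let $A=\{z_0=z\}$. Then $u_n=\sum_{t\le n}Q^t(z,\{z\})$ at every point of $A$. If $T$ is pointwise dual ergodic, this constant divided by $a_n$ tends to $\mu(A)$, so $A$ is a Darling--Kac set. The basic case is $Z=S$, $\lambda=w$, $Q=R$ and $Q^*=R^*$, where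
\[
R^*(s',s)=w(s)R(s,s')/w(s')
\]
is a Markov kernel because $wR=w$. For $A=\{z_0=o\}$ we get $u_n(\omega)=V_{z_0}(n+1)$, which equals $U(n+1)$ on $A$ and is asymptotic to $U(n+1)$ everywhere by Lemma~\ref{lem:U}(b).
\end{example}

A Markov shift without Darling--Kac sets therefore needs a state space without atoms. Ours will be $S\times E$, where $E$ is an infinite product of finite sets.

\section{Freezing and dilution}\label{sec:toy}

Two-sided bounds $c\,a_n\le u_n\le C\,a_n$ on $A$ can fail because the backward chain visits $A$ too often or too rarely. Each failure appears in a very small model.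

\begin{example}[Freezing]\label{ex:freeze}
Suppose $Q(z,\{z\})\ge1-\rho$, and let $A=\{z_0\in D\}$ with $z\in D$. Started at $z_0=z$, the backward chain has $z_{-t}=z$ for all $t\le n$ with probability at least $1-n\rho$, so $u_n\ge(n+1)(1-n\rho)$. If $a_n/n\to0$, fix $n\ge N$ with $C\,a_n<n/2$. As soon as $\rho\le1/(2n)$, the bound $u_n\le C\,a_n$ fails at these points. A set $A$ of this form that obeys the upper bound contains no state that is frozen for long.
\end{example}

\begin{example}[Dilution]\label{ex:dilute}
Let $Z=S\times\{0,\dots,i-1\}$ with $\lambda$ the product of $w$ and the uniform measure. Under $Q$ the first component moves by $R$ and, independently, the label is replaced by a uniform label with probability $r=1/b$, where $b\ge2$ is an integer; $Q^*$ is the same with $R^*$ in place of $R$. Let $A=\{z_0=(o,i-1)\}$. The label at time $t$ has not been replaced with probability $(1-r)^t$ and is uniform otherwise, so on $A$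
\[
u_n=\sum_{t=0}^nR^t(o,o)\Big[(1-r)^t+\frac{1-(1-r)^t}{i}\Big].
\]
At time $n=b$, Bernoulli's inequality gives $(1-r)^{b}=\big((1-r)^{b/2}\big)^2\ge\frac14$, so $u_b\ge\frac14U(b+1)$. At time $n=Jb$, cut the sum into blocks of length $b$ and use Lemma~\ref{lem:U}(c) and $(1-r)^b\le e^{-1}$:
\[
u_{Jb}\le\frac{U(Jb+1)}{i}+\sum_{q\ge0}e^{-q}\big(U(qb+b)-U(qb)\big)\le\frac{U(Jb+1)}i+2U(b).
\]
Thus $u_n/U(n+1)$ falls from at least $\frac14$ to at most $\frac1i+2U(b)/U(Jb)$ between $n=b$ and $n=Jb$. For simple random walk and large $b$ the latter is about $\frac1i+2/\sqrt J$. Bounds $c\,U(n+1)\le u_n\le C\,U(n+1)$ for all $n\ge N$ are impossible if $b\ge N$ and $i$, $J$ are large compared with $C/c$. The upper bound limits what is collected before the first replacement, and afterwards the chain is back at the label $i-1$ only one time in $i$.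
\end{example}

In Example~\ref{ex:dilute} the set can be repaired in two ways, and the construction has to block both. One can add the other labels: for $A'=\{z_0\in\{o\}\times\{0,\dots,i-1\}\}$ we have $u_n=U(n+1)$ on $A'$. To prevent this, we let the labels $0,\dots,m-1$ freeze the chain, so that $A$ must avoid them. The label $m$ is then diluted among $0,\dots,m$, and all the others are forbidden, so $A$ must avoid $m$ too. On a much longer time scale the label $m+1$ is diluted among $0,\dots,m+1$, and so on, until every label is forbidden. The time scales must be well separated, so that the chain does not escape to a larger, not yet forbidden label while dilution among $0,\dots,i-1$ takes effect. The second repair is to take $N$ larger than $Jb$, or $C/c$ larger than $i$. To prevent this we use infinitely many labels $x_1,x_2,\dots$, where $x_m$ has $m$ freezing values and moves on time scales that tend to infinity with $m$. The price is that pointwise dual ergodicity has to survive all this freezing. It does if the freezing values form a small fraction of all values of $x_m$: a typical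 large value, when it is finally moved, is spread over so many values that it is unlikely to freeze the chain.

\section{The construction}\label{sec:construction}

\subsection*{Environment}
For $m\ge1$ let $q_m=m4^m$ and $E_m=\{0,\dots,q_m-1\}$. Let $E=\prod_{m\ge1}E_m$, with $\nu$ the product of the uniform measures. We call $m$ the \emph{level} of the coordinate $x_m$. A point $x\in E$ \emph{holds at level $m$} if $x_m<m$, which has probability $4^{-m}$, and $x$ is \emph{active} if it holds at no level. Put
\[
\theta=\nu(x\text{ is active})=\prod_{m\ge1}(1-4^{-m}),\qquad \tfrac23=1-\sum_m4^{-m}\le\theta\le\tfrac34 .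
\]
Let $E^M$ be the set of $x$ that hold at no level $m>M$. The sets $E^M$ increase, $\nu(E^M)>0$, and $\nu(\bigcup_ME^M)=1$ by the Borel--Cantelli lemma. From now on $(a_n)$ is the sequence of Theorem~\ref{thm:main}(i) for this $\theta$.

\subsection*{Moves}
Order the pairs $(m,i)$ with $m\ge1$ and $m<i\le q_m$ lexicographically, and let $k(m,i)\in\{1,2,\dots\}$ be the position of $(m,i)$. Every level has at least one pair, so $k(m,i)\ge m$. Let $r_k=1/(k+2)!$. These rates are separated in the sense that
\begin{equation}\label{eq:sep}
\sum_{k'>k}r_{k'}\le r_k\sum_{p\ge1}(k+3)^{-p}=\frac{r_k}{k+2},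
\end{equation}
and in particular $\sum_kr_k\le\frac43r_1<1$. A \emph{move} is either the empty move $\emptyset$ or a triple $e=(m,i,j)$ with $(m,i)$ a pair as above and $0\le j<i$; it has \emph{level} $m$, \emph{range} $i$, \emph{shift} $j$ and \emph{rank} $k(m,i)$. Define a probability $p$ on moves by
\[
p_{(m,i,j)}=r_{k(m,i)}/i,\qquad p_\emptyset=1-\sum_kr_k>0 .
\]
So a random move has rank $k$ with probability $r_k$, and given its level and range its shift is uniform.

Let $\psi_\emptyset$ be the identity of $E$. The move $e=(m,i,j)$ is \emph{admissible} at $x$ if $x\in E^m$. If $e$ is admissible at $x$ and $x_m<i$, then $\psi_ex$ is obtained from $x$ by replacing $x_m$ with $x_m+j\bmod i$; otherwise $\psi_ex=x$. For fixed values of the other coordinates, $\psi_e$ acts on $x_m$ by a permutation of $E_m$, so $\psi_e$ is a $\nu$-preserving bijection of $E$. A shift by a uniform $j$ makes a value $x_m<i$ uniform on $\{0,\dots,i-1\}$, which is the replacement of Example~\ref{ex:dilute} written as a random permutation. Admissibility means that a hold at level $m$ blocks all moves of lower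 level.

\subsection*{Kernels and transformation}
Let $Z=S\times E$ and $\lambda=w\otimes\nu$. Let $R_x=R$ and $R^*_x=R^*$ if $x$ is active, and let $R_x=R^*_x$ be the identity kernel otherwise. Define
\[
Q\big((s,x),\cdot\big)=\sum_ep_e\,R_x(s,\cdot)\otimes\delta_{\psi_ex},\qquad
Q^*\big((s',x'),\cdot\big)=\sum_ep_e\,R^*_{\psi_e^{-1}x'}(s',\cdot)\otimes\delta_{\psi_e^{-1}x'} .
\]
Both are Markov kernels. Since $w(s)R_x(s,s')=w(s')R^*_x(s',s)$ and $\psi_e$ is a $\nu$-preserving bijection, for measurable $F\ge0$ on $Z\times Z$ and each $e$,
\begin{align*}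
&\sum_{s,s'}\int w(s)R_x(s,s')\,F\big((s,x),(s',\psi_ex)\big)\,\nu(dx)\\
&\qquad=\sum_{s,s'}\int w(s')R^*_{\psi_e^{-1}x'}(s',s)\,F\big((s,\psi_e^{-1}x'),(s',x')\big)\,\nu(dx').
\end{align*}
Summing against $p_e$ gives \eqref{eq:dual}. Let $(X,\mu,T)$ be the Markov shift of Section~\ref{sec:tools}; it has $\mu(X)=w(S)=\infty$. For $\omega\in X$ we write $z_0=(s_0,x^{(0)})$, and in the description of subsets of $X$ the symbol $x_m$ stands for $x^{(0)}_m$.

\subsection*{The backward chain as a time-changed walk}
Under $P_\omega$ let $e_1,e_2,\dots$ be independent moves of law $p$, and let $(W_l)_{l\ge0}$ be an $R$-chain started at $s_0$ and independent of the moves. Put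
\[
x^{(t)}=\psi_{e_t}x^{(t-1)},\qquad\kappa_t=\#\{0\le u<t:x^{(u)}\text{ is active}\},\qquad s_t=W_{\kappa_t},
\]
$z_{-t}=(s_t,x^{(t)})$ and $\mathcal F_t=\sigma(e_1,\dots,e_t,s_1,\dots,s_t)$. The environment evolves on its own, and the walk makes one step whenever the environment is active. The clock $\kappa$ is a function of the moves and increases by steps $0$ or $1$, so $\mathcal F_t$ records exactly $e_1,\dots,e_t$ and $W_0,\dots,W_{\kappa_t}$. As $W$ is independent of the moves, the conditional law of $(s_{t+1},e_{t+1})$ given $\mathcal F_t$ is $R_{x^{(t)}}(s_t,\cdot)\otimes p$. Three facts follow. The process $(z_{-t})$ is a $Q$-chain, so $(\omega_t)$ is the backward chain. The move $e_{t+1}$ is independent of $\mathcal F_t$. And the strong Markov property holds: for every $(\mathcal F_t)$-stopping time $\sigma$, on $\{\sigma<\infty\}$ the conditional law of $(\omega_{\sigma+t},e_{\sigma+t+1})_{t\ge0}$ given $\mathcal F_\sigma$ is the law of $(\omega_t,e_{t+1})_{t\ge0}$ under $P_{\omega_\sigma}$.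

\section{Pointwise dual ergodicity}\label{sec:pde}

By \eqref{eq:hurewicz} it will suffice to find the asymptotics of $S_n1_Y$ for one set $Y$. We choose $Y$ so that $S_n1_Y$ depends on the environment only through the number of active times
\[
\tau(n)=\#\{0\le t\le n:x^{(t)}\text{ is active}\},
\]
and we need a law of large numbers $\tau(n)\approx\theta n$ from almost every starting point. The environment has infinitely many coordinates, moving ever more slowly. We show that high levels rarely hold and that the remaining finitely many levels form an irreducible finite chain.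

\subsection*{The fraction of active time}
Write $x=(y,x_{>M})$ with $y\in E_{\le M}=E_1\times\dots\times E_M$.

\begin{lemma}[Transitivity]\label{lem:trans}
Let $M\ge1$ and $y,y'\in E_{\le M}$. There is a composition $\psi$ of maps $\psi_{(m,q_m,j)}$ with $m\le M$ such that $\psi(y,x_{>M})=(y',x_{>M})$ whenever $(y,x_{>M})\in E^M$.
\end{lemma}

\begin{proof}
An admissible move of level $m$ and full range $q_m$ with a suitable shift takes $x_m$ to any prescribed value. The difficulty is only that holds block lower levels. For $m=M,M-1,\dots,2$, in this order, move $x_m$ to $q_m-1\ge m$. Then for $m=1,2,\dots,M$, in this order, move $x_m$ to $y'_m$. When a move of level $m$ is used, every coordinate of level $m'\in(m,M]$ equals $q_{m'}-1$ and no level above $M$ holds, so the move is admissible. The shifts depend only on $y$ and $y'$.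
\end{proof}

Let $E^*$ be the set of $x\in E$ with $x_m\ge2^mm$ for all but finitely many $m$. Since $\nu(x_m<2^mm)=2^{-m}$, the Borel--Cantelli lemma gives $\nu(E^*)=1$.

\begin{lemma}[Large values rarely lead to holds]\label{lem:rare}
If $x^{(0)}_m\ge2^mm$, then $P_\omega(x^{(t)}_m<m)\le2^{-m}$ for all $t\ge0$.
\end{lemma}

\begin{proof}
Let $\xi=x^{(0)}_m$. Let $\mathcal H$ be the $\sigma$-algebra that records, for every $u\ge1$, whether $e_u=\emptyset$, the level and range of $e_u$ if not, and the shift of $e_u$ if its level exceeds $m$. The coordinates of level above $m$ change only under moves of level above $m$, whose effect depends only on these coordinates. So they are $\mathcal H$-measurable at all times, and so is the admissibility of each move of level $m$. Given $\mathcal H$, the shifts of the moves of level $m$ are independent and uniform on their ranges.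

Let $\Phi_t$ be the largest range $i>\xi$ of an admissible move of level $m$ among $e_1,\dots,e_t$, and $\Phi_t=0$ if there is none; $\Phi_t$ is $\mathcal H$-measurable. We show by induction on $t$ that, given $\mathcal H$, $x^{(t)}_m=\xi$ if $\Phi_t=0$ and $x^{(t)}_m$ is uniform on $\{0,\dots,\Phi_t-1\}$ if $\Phi_t>0$. Only an admissible move $e_{t+1}=(m,i,j)$ can change $x_m$ or $\Phi$, and given $\mathcal H$ its shift is independent of $x_m^{(t)}$. There are three cases.
\begin{itemize}
\item If $\Phi_t=0$ and $i\le\xi$, neither $x_m$ nor $\Phi$ changes.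
\item If $i\le\Phi_t$, then $\Phi_{t+1}=\Phi_t$, and for each $j$ the move permutes $\{0,\dots,\Phi_t-1\}$, so the uniform law is preserved.
\item If $i>\max(\Phi_t,\xi)$, then $\Phi_{t+1}=i$ and $x_m^{(t)}<i$, so the uniform shift makes $x_m^{(t+1)}$ uniform on $\{0,\dots,i-1\}$.
\end{itemize}
These cases are exhaustive because $\Phi_t>0$ implies $\Phi_t>\xi$. Hence $P_\omega(x^{(t)}_m<m\mid\mathcal H)$ is $0$ if $\Phi_t=0$, since $\xi\ge m$, and equals $m/\Phi_t<m/\xi\le2^{-m}$ otherwise.
\end{proof}

\begin{lemma}\label{lem:tau}
If $x^{(0)}\in E^*$, then $\tau(n)/n\to\theta$ in $L^1(P_\omega)$.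
\end{lemma}

\begin{proof}
Let $M$ be so large that $x^{(0)}_m\ge2^mm$ for all $m>M$. Call a time $t$ \emph{open} if $x^{(t)}\in E^M$, and let $\tau_M(n)$ be the number of open times in $[0,n]$. Time $0$ is open, and Lemma~\ref{lem:rare} gives
\[
E_\omega\big[n+1-\tau_M(n)\big]\le(n+1)\sum_{m>M}2^{-m}=2^{-M}(n+1).
\]
Let $y^{(t)}\in E_{\le M}$ be the first $M$ coordinates of $x^{(t)}$. If $t$ is not open, no move of level at most $M$ is admissible at $x^{(t)}$, so $y^{(t+1)}=y^{(t)}$. If $t$ is open, then $y^{(t+1)}=\varphi_{e_{t+1}}(y^{(t)})$, where $\varphi_e$ is the permutation of $E_{\le M}$ that $\psi_e$ induces on points of $E^M$; it does not depend on $x_{>M}$, and it is the identity if $e$ is empty or has level above $M$.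

Let $0=T_0<T_1<\dots$ be the successive open times, with $T_l=\infty$ if there are at most $l$ of them. Let $\hat e_l=e_{T_l+1}$ if $T_l<\infty$, and otherwise let $\hat e_l=e'_l$, where $(e'_l)$ is an additional independent sequence of moves of law $p$. On $\{T_l=t\}\in\mathcal F_t$ the moves $\hat e_0,\dots,\hat e_{l-1}$ are determined by $\mathcal F_t$, and $e_{t+1}$ is independent of $\mathcal F_t$; on $\{T_l=\infty\}$ the move $e'_l$ is independent of everything used before. So the $\hat e_l$ are independent with law $p$, and $\eta_0=y^{(0)}$, $\eta_{l+1}=\varphi_{\hat e_l}(\eta_l)$ defines a Markov chain on the finite set $E_{\le M}$ with $\eta_l=y^{(T_l)}$ whenever $T_l<\infty$. The chain is irreducible by Lemma~\ref{lem:trans}, and the uniform distribution is invariant because each $\varphi_e$ is a permutation. By the ergodic theorem for irreducible finite chains, the number $D_k$ of indices $l<k$ such that $\eta_l$ holds at no level satisfies $D_k/k\to\theta_M=\prod_{m\le M}(1-4^{-m})$ almost surely, and in $L^1$ since $0\le D_k/k\le1$.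

An active time is an open time at which $y^{(t)}$ holds at no level, so $\tau(n)=D_{\tau_M(n)}$. Since $|D_k-D_{k'}|\le|k-k'|$, we have $|\tau(n)-D_{n+1}|\le n+1-\tau_M(n)$, and therefore
\[
\limsup_{n\to\infty}E_\omega\Big|\frac{\tau(n)}{n+1}-\theta\Big|\le2^{-M}+|\theta_M-\theta| .
\]
Let $M\to\infty$.
\end{proof}

The least admissible $M$ in this proof depends on the starting point, and the finite chain $\eta$ needs moves of probability as small as $r_{k(M,q_M)}/q_M$ to connect its states. This is where uniformity in $\omega$ is lost.

\begin{proposition}\label{prop:Y}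
Let $Y=\{\omega:s_0=o,\ x^{(0)}\text{ is active}\}$. Then $\mu(Y)=\theta$ and $S_n1_Y/a_n\to\theta$ $\mu$-a.e.
\end{proposition}

\begin{proof}
We have $\mu(Y)=w(o)\theta=\theta$. Number the active times $l=0,1,\dots$; at the $l$-th one, $\kappa_t=l$ and $s_t=W_l$. So the number of visits of the backward chain to $Y$ up to time $n$ is $\sum_{l<\tau(n)}1\{W_l=o\}$. As $W$ is independent of $\tau(n)$, formula \eqref{eq:visits} gives $S_n1_Y(\omega)=E_\omega[V_{s_0}(\tau(n))]$.

Fix $\omega$ with $x^{(0)}\in E^*$, which covers $\mu$-almost every point. Let $l_n=\lfloor\theta n\rfloor$ and $\delta\in(0,1)$, take $\varepsilon$ from Lemma~\ref{lem:U}(e), and let $G_n=\{|\tau(n)-l_n|\le\varepsilon l_n\}$. By Lemma~\ref{lem:tau}, $P_\omega(G_n)\to1$. On $G_n$, for large $n$,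
\[
\gamma_n(1-\delta)\,U(l_n)\le V_{s_0}(\tau(n))\le(1+\delta)\,U(l_n),\qquad\gamma_n=\inf_{k\ge l_n/2}\frac{V_{s_0}(k)}{U(k)},
\]
and $\gamma_n\to1$ by Lemma~\ref{lem:U}(b). Off $G_n$ we use $V_{s_0}(\tau(n))\le U(n+1)\le U(2l_n)\le2U(l_n)$, which holds for large $n$ by $\theta\ge\frac23$ and Lemma~\ref{lem:U}(c). Hence
\[
\gamma_n(1-\delta)P_\omega(G_n)\le\frac{S_n1_Y(\omega)}{U(l_n)}\le1+\delta+2\big(1-P_\omega(G_n)\big).
\]
Let $n\to\infty$ and then $\delta\to0$, and recall that $U(l_n)=\theta a_n$.
\end{proof}

\subsection*{Conservativity and ergodicity}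

\begin{lemma}\label{lem:cons}
$T$ is conservative, and for every measurable $B$ almost every point of $B$ returns to $B$ infinitely often.
\end{lemma}

\begin{proof}
If $W'$ is wandering, then $\sum_j1_{W'}\circ T^j\le1$, so
\[
\int_{W'}\sum_{j\ge0}L^j1_Y\,d\mu=\int_Y\sum_{j\ge0}1_{W'}\circ T^j\,d\mu\le\mu(Y)<\infty .
\]
By Proposition~\ref{prop:Y} and $a_n\to\infty$, the integrand on the left is infinite almost everywhere, so $\mu(W')=0$. The second statement is Halmos's recurrence theorem: the set $B_0$ of points of $B$ that never return to $B$ is wandering, hence null, and a point of $B$ that returns only finitely often lies in the null set $\bigcup_{j\ge0}T^{-j}B_0$.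
\end{proof}

\begin{proposition}\label{prop:erg}
$T$ is ergodic.
\end{proposition}

\begin{proof}
Let $B=T^{-1}B$ mod $\mu$. We reduce $B$ to a subset of $Z$, then to subsets of $E$ that are invariant under all moves, and finish with a zero--one law.

\emph{Step 1: $B$ depends only on $z_0$.} Let $h(z)=P^*_z(B)$. Let $\tilde\lambda$ be a probability measure equivalent to $\lambda$; then $\tilde\mu=\int\tilde\lambda(dz)P^*_z$ is a probability measure equivalent to $\mu$. Under $\tilde\mu$, the identity $1_B=1_B\circ T^k$ a.e.\ and the Markov property give $E[1_B\mid z_0,\dots,z_k]=h(z_k)$. By L\'evy's theorem on the convergence of conditional expectations along an increasing filtration, $h(z_k)\to1_B(\omega)$ a.e. Apply Lemma~\ref{lem:cons} to the countably many sets $\{h(z_0)\in I\}$, with $I$ a closed interval with rational endpoints: for almost every $\omega$ and every such $I$ containing $h(z_0)$, we have $h(z_k)\in I$ for infinitely many $k$, hence $1_B(\omega)\in I$. So $1_B=h(z_0)$ a.e., and $B=\{z_0\in D\}$ mod $\mu$ with $D=\{h=1\}$.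

\emph{Step 2: invariance under moves.} Invariance of $B$ means $1_D(z_0)=1_D(z_1)$ a.e. The law of $(z_1,z_0)$ under $\mu$ is $\lambda(dz)Q(z,dz')$, so $Q(z,\{z':1_D(z')\ne1_D(z)\})=0$ for $\lambda$-a.e.\ $z$. Let $f_s(x)=1_D(s,x)$. Since $S$ is countable, $w>0$ and all $p_e>0$, for $\nu$-a.e.\ $x$
\begin{equation}\label{eq:inv}
f_{s'}(\psi_ex)=f_s(x)\qquad\text{for all }e\text{ and all }s,s'\text{ with }R_x(s,s')>0 .
\end{equation}
For inactive $x$ this says $f_s(\psi_ex)=f_s(x)$. For active $x$, the choice $e=\emptyset$ gives $f_{s'}(x)=f_s(x)$ whenever $R(s,s')>0$, so by irreducibility $f_s(x)$ does not depend on $s$. Given $s'$, there is $s$ with $R(s,s')>0$ because $wR=w$, and \eqref{eq:inv} gives $f_{s'}(\psi_ex)=f_s(x)=f_{s'}(x)$. Thus each $f=f_s$ satisfies $f\circ\psi_e=f$ $\nu$-a.e.\ for all $e$. If $f\circ\psi=f$ a.e.\ for a $\nu$-preserving $\psi$, then $f\circ\psi_e\circ\psi=f\circ\psi=f$ outside the null set $\psi^{-1}\{f\circ\psi_e\ne f\}\cup\{f\circ\psi\ne f\}$. By induction $f\circ\psi=f$ a.e.\ for every finite composition $\psi$ of maps $\psi_e$.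

\emph{Step 3: $f$ is constant.} For each $M$ fix $y'\in E_{\le M}$ and let $g_M(x)=f(y',x_{>M})$. By Lemma~\ref{lem:trans} and Step 2, applied to the finitely many $y\in E_{\le M}$, we have $f=g_M$ a.e.\ on $E^M$. Fix $M'$. The set $E^{M'}$ is a product set of positive measure, so the coordinates are independent under $\nu(\,\cdot\mid E^{M'})$. Since $E^{M'}\subset E^M$ for $M\ge M'$, we have $f=\limsup_Mg_M$ a.e.\ on $E^{M'}$, and the right side is measurable with respect to the tail $\sigma$-algebra $\bigcap_M\sigma(x_{>M})$. By Kolmogorov's zero--one law $f$ is a.e.\ constant on $E^{M'}$. The sets $E^{M'}$ increase to a set of full measure and have positive measure, so $f$ is a.e.\ constant on $E$.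

Each $f_s$ is therefore a.e.\ equal to a constant in $\{0,1\}$, and the constants agree because the $f_s$ agree a.e.\ on the active set, which has measure $\theta>0$. So $D$, and with it $B$, is null or has null complement.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
By Lemma~\ref{lem:cons} and Proposition~\ref{prop:erg}, the ratio theorem \eqref{eq:hurewicz} applies. Take $p\in L^1(\mu)$ with $p>0$, which exists by $\sigma$-finiteness, apply \eqref{eq:hurewicz} to $v$ and to $1_Y$, and divide: $S_nv/S_n1_Y\to\theta^{-1}\int v\,d\mu$ a.e. Multiplying by $S_n1_Y/a_n\to\theta$ gives $S_nv/a_n\to\int v\,d\mu$ a.e.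
\end{proof}

\section{No set satisfies two-sided bounds}\label{sec:nodk}

Suppose that $A$, $c$, $C$, $N$ are as in Theorem~\ref{thm:main}(ii), with $N\ge1$, and let $u_n$ be the function \eqref{eq:visits}. We follow single backward paths, such as the frozen path of Example~\ref{ex:freeze}, so we first remove the exceptional null set together with everything that leads to it.

\begin{lemma}\label{lem:everywhere}
After removing a null set from $A$, we may assume that
\begin{equation}\label{eq:bounds}
c\,a_n\le u_n(\omega)\le C\,a_n\qquad\text{for all }\omega\in A\text{ and }n\ge N .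
\end{equation}
\end{lemma}

\begin{proof}
Let $N_0\subset A$ be the null set where one of the bounds fails, let $g=\sum_{j\ge0}\mathbf L^j1_{N_0}$ and $N_1=\{g>0\}\supset N_0$. Since $\int\mathbf L^j1_{N_0}\,d\mu=\mu(N_0)=0$, the set $N_1$ is null. For $\omega\notin N_1$ and $t\ge0$ we have $E_\omega\,g(\omega_t)=\sum_{j\ge0}\mathbf L^{t+j}1_{N_0}(\omega)\le g(\omega)=0$, so $P_\omega(\omega_t\in N_1)=0$. Replacing $A$ by $A\setminus N_1$ thus changes no value $u_n(\omega)$ with $\omega\notin N_1$.
\end{proof}

The set $A$ still has positive measure. We shall show that \eqref{eq:bounds} forces $A=\emptyset$. By Lemma~\ref{lem:max} for the operator $\mathbf L$, with true suprema, $u_n\le C\,a_n$ on all of $X$ for $n\ge N$. With the strong Markov property this bounds the visits to $A$ after any stopping time $\sigma$: for $\omega\in X$, $G\in\mathcal F_\sigma$ with $G\subset\{\sigma<\infty\}$, and $n\ge N$,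
\begin{equation}\label{eq:stop}
E_\omega\Big[1_G\sum_{t=\sigma}^{\sigma+n}1_A(\omega_t)\Big]=E_\omega\big[1_G\,u_n(\omega_\sigma)\big]\le C\,a_n\,P_\omega(G).
\end{equation}

\subsection*{Freezing: $A$ avoids high holds}
In Example~\ref{ex:freeze} the set depended only on $z_0$, so the frozen chain visited it at every step. A general $A$ depends on the whole path and may contain $(z_0,z_1,\dots)$ but not $(z_0,z_0,z_1,\dots)$. The lower bound in \eqref{eq:bounds} closes this gap: it forces returns to $A$ with bounded gaps along the frozen path.

\begin{lemma}\label{lem:base}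
There is $m_1$ such that $A\cap\{x_m<m\}=\emptyset$ for all $m\ge m_1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:U}(f) choose $n_1\ge N$ with $c\,a_{n_1}\ge3$, and then $n_2\ge N$ with $C\,a_{n_2}<n_2/(2n_1)$. Let $\rho_m$ be the probability that a move of law $p$ has level at least $m$; then $\rho_m\to0$. Choose $m_1$ such that $n_1(n_1+1)\rho_m\le1$ and $n_2\rho_m\le\frac12$ for $m\ge m_1$.

Suppose $\omega=(z_0,z_1,\dots)\in A$ and its environment $x$ holds at a level $m\ge m_1$. Then $x$ is inactive and moves of level below $m$ are not admissible at $x$, so the $Q$-chain stays at $z_0$ until a move of level at least $m$ occurs. Let $\omega^{[k]}=(z_0,\dots,z_0,z_0,z_1,z_2,\dots)$ with $k$ extra copies of $z_0$. The backward chain started at $\omega^{[k]}$ is at $\omega^{[k+t]}$ at all times $t\le n$ with probability at least $1-n\rho_m$. If $\omega^{[k]}\in A$, then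
\[
3\le c\,a_{n_1}\le u_{n_1}(\omega^{[k]})\le\sum_{t=0}^{n_1}1_A(\omega^{[k+t]})+(n_1+1)\,n_1\rho_m\le\sum_{t=0}^{n_1}1_A(\omega^{[k+t]})+1 .
\]
The sum is at least $2$, so $\omega^{[k+t]}\in A$ for some $1\le t\le n_1$. Starting from $\omega^{[0]}=\omega$, we find $0=k_0<k_1<\dots$ with $k_l\le ln_1$ and $\omega^{[k_l]}\in A$. At least $n_2/n_1$ of these indices lie in $[0,n_2]$, and so
\[
u_{n_2}(\omega)\ge(1-n_2\rho_m)\,\frac{n_2}{n_1}\ge\frac{n_2}{2n_1}>C\,a_{n_2},
\]
which contradicts \eqref{eq:bounds}.
\end{proof}

\subsection*{Dilution: $A$ avoids one more value}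
By Lemma~\ref{lem:U}(f) there are $J$ and $b_0$ with $a_{Jb}\ge(8C/c)\,a_b$ for all $b\ge b_0$. Fix a level $m\ge m_1$ with
\[
(m+2)!\ge\max(b_0,N)\qquad\text{and}\qquad\frac Jm\le\frac c{4C}\le1 .
\]

\begin{lemma}\label{lem:step}
Let $m<i\le q_m$. If $A\cap\{x_m<i-1\}=\emptyset$, then $A\cap\{x_m<i\}=\emptyset$.
\end{lemma}

\begin{proof}
Suppose $\omega\in A$ has $x^{(0)}_m=i-1$. Let $k=k(m,i)\ge m$, $r=r_k$, $b=1/r=(k+2)!$ and $n=Jb$; then $n\ge b\ge\max(b_0,N)$. As in Example~\ref{ex:dilute}, we bound $u_n(\omega)$ at the time $n=J/r$, which is long for the moves of rank $k$ and short for the moves of higher rank.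

\emph{The window.} Let $\beta$ be the first time $t\ge1$ at which $e_t$ has rank greater than $k$. By \eqref{eq:sep},
\[
P_\omega(\beta\le n)\le n\,\frac r{k+2}\le\frac Jm .
\]
Before time $\beta$, every nonempty move has level below $m$, or has level $m$ and range at most $i$. By Lemma~\ref{lem:base}, $x^{(0)}\in E^m$. So for $t<\beta$ the coordinates of level above $m$ have not changed, $x^{(t)}\in E^m$, every move of level $m$ is admissible at $x^{(t)}$, and $x^{(t)}_m<i$.

\emph{Which stretches can visit $A$.} Let $\sigma_0=0$, and let $1\le\sigma_1<\sigma_2<\dots$ be the times at which the move has rank $k$; they are finite almost surely. Let $\sigma_l\le t<\sigma_{l+1}$ and $t<\beta$. The moves of level $m$ at times in $(\sigma_l,t]$ have range at most $i-1$, so they preserve the set $\{x_m<i-1\}$. If $x^{(\sigma_l)}_m<i-1$, then $x^{(t)}_m<i-1$ and $\omega_t\notin A$ by hypothesis. A visit at time $t$ is thus possible only if $x_m^{(\sigma_l)}=i-1$. With $G_l=\{\sigma_l\le n,\ \sigma_l<\beta,\ x^{(\sigma_l)}_m=i-1\}\in\mathcal F_{\sigma_l}$ we obtain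
\begin{equation}\label{eq:split}
u_n(\omega)\le\sum_{l\ge0}E_\omega\Big[1_{G_l}\sum_{t=\sigma_l}^{\sigma_{l+1}-1}1_A(\omega_t)\Big]+E_\omega\Big[1_{\{\beta\le n\}}\sum_{t=\beta}^{\beta+n}1_A(\omega_t)\Big].
\end{equation}
By \eqref{eq:stop} the last term is at most $C\,a_n\,J/m\le\frac c4a_n$.

\emph{Visits in one stretch.} By the strong Markov property at $\sigma_l$, the $l$-th term of the first sum is at most $v\,P_\omega(G_l)$, where $v=\sup_{\omega'\in X}E_{\omega'}\sum_{t<\sigma_1}1_A(\omega_t)$. Cut time into blocks of length $b$. A time $t<\sigma_1$ in the block $[qb,qb+b)$ requires $\sigma_1>qb$, an event in $\mathcal F_{qb}$ of probability $(1-r)^{qb}\le e^{-q}$. By \eqref{eq:stop} at the deterministic times $qb$,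
\[
v\le\sum_{q\ge0}C\,a_b\,e^{-q}\le2C\,a_b\le\frac c4\,a_n .
\]

\emph{Number of stretches.} We have $P_\omega(G_0)\le1$. If $G_l$ occurs with $l\ge1$ and $\sigma_l=t$, then $t\le n$, $\beta>t-1$, and $e_t$ is a move $(m,i,j)$ that takes $x_m^{(t-1)}$ to $i-1$. On $\{\beta>t-1\}\in\mathcal F_{t-1}$ we have $x^{(t-1)}_m<i$ and the move is admissible, so exactly one shift $j$, determined by $\mathcal F_{t-1}$, does this. Since $e_t$ is independent of $\mathcal F_{t-1}$, the conditional probability is $r/i$. Hence $\sum_{l\ge1}P_\omega(G_l)\le nr/i\le J/m\le1$.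

Inserting the three bounds into \eqref{eq:split} gives
\[
u_n(\omega)\le2\cdot\frac c4\,a_n+\frac c4\,a_n=\frac34\,c\,a_n<c\,a_n ,
\]
which contradicts \eqref{eq:bounds}. So $A\cap\{x_m=i-1\}=\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
By Lemma~\ref{lem:base}, $A\cap\{x_m<m\}=\emptyset$. Lemma~\ref{lem:step}, applied for $i=m+1,\dots,q_m$ in turn, gives $A\cap\{x_m<q_m\}=\emptyset$. Since $x_m<q_m$ always, $A=\emptyset$, which contradicts $\mu(A)>0$.
\end{proof}

Each parameter of the construction has now played its part. The number $m$ of holding values makes every range $i$ at level $m$ exceed $m$, so that the return probability $J/i$ is small. The factorial rates make $P_\omega(\beta\le n)$ small for any $J$ fixed in advance. The size $q_m=m4^m$ makes holds summable, so that $\theta>0$, and leaves room for the intermediate threshold $2^mm$ of Lemma~\ref{lem:rare}. Of the hypotheses on $R$, recurrence gives $a_n\to\infty$, used for conservativity and in Lemma~\ref{lem:base}; null recurrence gives $\mu(X)=\infty$ and $a_n/n\to0$, without which freezing would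 not violate the upper bound; irreducibility is used in Lemma~\ref{lem:U}(b) and in Proposition~\ref{prop:erg}.

\section{Complements}\label{sec:complements}

\begin{remark}[Range of the normalizing sequences]
Suppose $U$ is regularly varying of index $\alpha$, that is, $U(\lfloor\gamma n\rfloor)/U(n)\to\gamma^\alpha$ for every $\gamma>0$. If $\alpha\in(0,1]$, then \eqref{eq:star} holds with $J_0=2$, and $a_n\sim\theta^{\alpha-1}U(n)$. If $\alpha=0$, then $a_{Jb}/a_b\to1$ for every $J$, and the inequality $2C\,a_b\le\frac c4a_{Jb}$ in the proof of Lemma~\ref{lem:step} is not available: the visits collected before the first move of rank $k$ may already account for the lower bound. The argument does not cover slowly varying $(a_n)$.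
\end{remark}

Proposition~\ref{prop:upper} provides sets that satisfy the upper bound in Theorem~\ref{thm:main}(ii). In some of our examples there are also sets that satisfy the lower bound, so that it is only the conjunction of the two bounds that fails.

\begin{proposition}\label{prop:lower}
Suppose $l\mapsto R^l(o,o)$ is nonincreasing, and let $A=\{s_0=o\}$, so that $\mu(A)=1$. Then $S_n1_A\ge\theta\,a_n$ on $A$ for all $n\ge1/\theta$.
\end{proposition}

\begin{proof}
Let $\omega\in A$. Since $W$ is independent of $\kappa_t$ and $\kappa_t\le t$, we have $\mathbf L^t1_A(\omega)=P_\omega(W_{\kappa_t}=o)=E_\omega[R^{\kappa_t}(o,o)]\ge R^t(o,o)$. Summing over $t\le n$ gives $S_n1_A\ge U(n+1)\ge U(\lfloor\theta n\rfloor)=\theta\,a_n$.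
\end{proof}

The lazy simple random walk on $\mathbb Z$, with steps $-1,0,1$ of probabilities $\frac14,\frac12,\frac14$, satisfies the hypotheses of both Theorem~\ref{thm:main} and Proposition~\ref{prop:lower}. One lazy step is half the sum of two independent $\pm1$ steps, so $R^l(0,0)=\binom{2l}l4^{-l}$. This sequence decreases, since consecutive terms have ratio $(2l+1)/(2l+2)$, and it is asymptotic to $(\pi l)^{-1/2}$, so $U(n)\sim2\sqrt{n/\pi}$ and \eqref{eq:star} holds.

\begin{thebibliography}{9}

\bibitem{Aaronson}
Aaronson, \emph{An Introduction to Infinite Ergodic Theory}, AMS, 1997.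

\bibitem{KT}
Peter Kevei and Dalia Terhesiu, \emph{Darling--Kac theorem for renewal shifts in the absence of regular variation}, arXiv:1803.10700 (2018).

\end{thebibliography}
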